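# Curves of genus $2g-2$ on very generic Jacobians

## 1. Curves on Jacobians and the spaces of forms they carry

We work over $\mathbb C$. A *smooth curve of genus $p$* is connected and projective. $C$ is a smooth curve of genus $g$ and $J(C)$ is its Jacobian, which we identify with $\mathrm{Pic}^0(C)$. For vector spaces of sections $A,B$ on an irreducible variety, $A\cdot B$ (or $AB$) is the span of the products $ab$.

**Definition 1 (curves on a Jacobian).** A *curve lying on $J(C)$* is an irreducible, possibly singular, curve $D\subset J(C)$. Its *geometric genus* is the genus of its normalization.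

*Example.* Let $C$ be hyperelliptic of genus $g\ge2$ with Weierstrass points $w_0,\dots,w_{2g+1}$. Consider $x\mapsto 2[x-w_0]$. Its image generates $J(C)$, so the normalization of the image has genus $\gamma\ge g$. If $C$ mapped with degree $m\geq 2$ to the normalization, Riemann–Hurwitz would give $2g-2\ge 2(2\gamma-2)\ge 4g-4$, which is false. So the image has geometric genus $g$. It is singular, because all the $w_i$ go to $0$.

**Definition 2 (very generic).** A property holds for a *very generic Jacobian of dimension $g$* if there is a countable union $Z$ of proper analytic subvarieties of the Jacobian locus such that the property holds for every $J(C)$ with $[J(C)]\notin Z$.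

*Example.* In dimension $1$ a very generic Jacobian has endomorphism ring $\mathbb Z$. An elliptic curve $\mathbb C/(\mathbb Z+\mathbb Z\tau)$ with more endomorphisms has $\tau$ imaginary quadratic, so its $j$-invariant lies in a countable set. That set is infinite, so a finite union would not do. In every dimension we use the standard fact that a very generic Jacobian has $\operatorname{End}J(C)=\mathbb Z$; in particular it is simple and $NS(J(C))=\mathbb Z$.

**Definition 3 (the splitting of forms).** Let $J(C)$ be simple and $f:D\to J(C)$ a non-constant morphism from a smooth curve of genus $p$. Then $J(D)\to J(C)$ is surjective, so $f^*$ embeds $H^1(C,\mathbb Q)=H^1(J(C),\mathbb Q)$ in $H^1(D,\mathbb Q)$. Let $\mathbb W$ be the image. As the cup product is a polarization, $H^1(D,\mathbb Q)=\mathbb W\oplus\mathbb W^\perp$ as Hodge structures. Put $W=\mathbb W^{1,0}\cong H^0(K_C)$ and $W'=(\mathbb W^\perp)^{1,0}$. Then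
$$H^0(K_D)=W\oplus W',\qquad \dim W=g,\quad \dim W'=p-g .$$

*Example.* If $\pi:D\to C$ is a double cover followed by an Abel–Jacobi map, $W=\pi^*H^0(K_C)$ is the space of invariant forms and $W'$ is the space of anti-invariant ones.

**Definition 4 (Kodaira–Spencer image and annihilator).** For a family of smooth curves $D_u$, $u\in U$, let $\kappa:T_uU\to H^1(T_{D})$ be the Kodaira–Spencer map at a point $u$ (with $D=D_u$), let $T=\operatorname{im}\kappa$, and let $\operatorname{Ann}(T)\subset H^0(2K_D)$ be its annihilator for Serre duality $H^1(T_D)\times H^0(2K_D)\to\mathbb C$. We write $\kappa^*:H^0(2K_D)\to T_u^*U$ for the transpose. For $w_1,w_2\in H^0(K_D)$,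
$$\kappa^*(w_1w_2)(\xi)=\langle\kappa(\xi)\cup w_1,\,w_2\rangle ,\tag{1}$$
and $\kappa(\xi)\cup w\in H^1(\mathcal O_D)$ is the class modulo $H^{1,0}$ of the Gauss–Manin derivative along $\xi$ of any local extension of $w$ to a family of holomorphic forms.

*Example.* If an involution $\sigma$ acts on all the curves $D_u$ of the family, over the identity of $U$, then $T\subset H^1(T_D)^+$. So $\operatorname{Ann}(T)$ contains all anti-invariant quadratic differentials.

**Definition 5 (double covers and Prym varieties).** Let $X$ be a smooth curve of genus $h$, $\delta$ a line bundle, and $\xi\in H^0(2\delta)$ with reduced zero divisor $\Delta$. The double cover is $D=\operatorname{Spec}(\mathcal O\oplus\delta^{-1})=\{\eta^2=\xi\}\subset\operatorname{Tot}(\delta)$, with projection $\pi$ and involution $\sigma:\eta\mapsto-\eta$. If $x$ is a local coordinate on $X$, then $dx/\eta$ generates $K_D$ locally. Hence $K_D=\pi^*(K_X+\delta)$ and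
$$H^0(K_D)^+=\pi^*H^0(K_X),\quad H^0(K_D)^-\cong H^0(X,K_X+\delta),\quad H^0(2K_D)^+\cong H^0(X,2K_X+\Delta),\tag{2}$$
where $a\,dx/\eta$ is the form attached to $a$ and $b\,(dx/\eta)^2$ the quadratic differential attached to $b\in H^0(2K_X+2\delta)$. Multiplying two anti-invariant forms multiplies the corresponding sections on $X$. The *Prym variety* is $P=(\ker(1+\sigma))^0\subset J(D)$, of dimension $h^0(X,K_X+\delta)$.

*Example.* If $X=E$ is elliptic and $\deg\delta=3$, then $D$ has genus $4$ and $P$ has dimension $3$.

**Definition 6 (semiabelian varieties and extension classes).** A *semiabelian variety* $G$ is an extension of an abelian variety $A$ by a torus $T_G$. Let $X(T_G)$ be the character group. The *extension class* $c_G:X(T_G)\to\operatorname{Ext}(A,\mathbb G_m)=A^\vee$ sends $\chi$ to the push-out of $G$ by $\chi$. For a homomorphism $f:G\to G'$ with toric and abelian parts $f_T,f_A$, the push-out of $G$ by $f_T$ is the pull-back of $G'$ by $f_A$, so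
$$c_G\circ f_T^*=f_A^\vee\circ c_{G'} .\tag{3}$$

We need this for nodal curves. For a smooth curve $Y$ let $\mathcal P_x$ be the line bundle on $\mathrm{Pic}^0(Y)$ with fibre $L_x$ at $L$ (restrict a Poincaré bundle). Another choice of Poincaré bundle twists all $\mathcal P_x$ by the same line bundle, so for $\sum n_i=0$ the bundle $\bigotimes\mathcal P_{x_i}^{n_i}$ is well defined. By autoduality of the Jacobian, $a_Y:J(Y)\to J(Y)^\vee$, $[\sum n_ix_i]\mapsto\bigotimes\mathcal P_{x_i}^{n_i}$, is an isomorphism. Let $G=\mathrm{Pic}^0$ of an irreducible nodal curve with normalization $Y$ and nodes $x_i\sim y_i$. A point of $G$ is a degree $0$ line bundle $L$ on $Y$ with isomorphisms $L_{x_i}\cong L_{y_i}$. Let $\chi_i$ be the character of the torus that scales the $i$-th isomorphism. The push-out by $\chi_i$ forgets the other isomorphisms: it is the torsor $L\mapsto\operatorname{Isom}(L_{x_i},L_{y_i})$. Hence, with a universal sign,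
$$c_G(\chi_i)=\pm a_Y([y_i-x_i]).\tag{4}$$

*Example.* $\mathrm{Pic}^0$ of $E/(a\sim b)$ is an extension of $E$ by $\mathbb G_m$ with class $\pm a_E([b-a])$. If it is isogenous to a product $E'\times\mathbb G_m$, then (3) gives $l\,[b-a]=0$ for some $l\ne0$. So for $b-a$ non-torsion it is not isogenous to a product.

**Textbook facts used.** *Hopf's lemma*: if $A\times B\to E$ is bilinear over $\mathbb C$ with $ab\ne0$ for $a,b\neq0$, the products span a space of dimension at least $\dim A+\dim B-1$. (The kernel of $A\otimes B\to E$ misses the cone over the Segre variety, which has dimension $\dim A+\dim B-1$.) *Clifford*: if $L$ is special and effective, $h^0(L)-1\le\frac12\deg L$, with equality only if $L=0$, $L=K$, or the curve is hyperelliptic and $L$ is a multiple of the $g^1_2$. *Max Noether*: for $C$ non-hyperelliptic, $\operatorname{Sym}^2H^0(K_C)\to H^0(2K_C)$ is surjective. *Enriques–Babbage*: if $g\geq 5$ and $C$ is non-hyperelliptic, neither trigonal nor a plane quintic, the quadrics through the canonical curve intersect exactly in that curve. A unique rational normal curve of degree $n$ passes through $n+3$ points of $\mathbb P^n$ in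 linearly general position.

## 2. Which genera occur on a very generic Jacobian

Which curves lie on $J(C)$? The curve $C$ does, and so do images of coverings of $C$. A covering $D\to C$ of degree $m\ge2$ has genus $p$ with $2p-2\ge2(2g-2)$, so $p\ge2g-1$. Are there other curves of small genus? Two results may be quoted. All curves of geometric genus $g$ on a very generic Jacobian of dimension $g\ge4$ are birationally equivalent (Pirola). And a curve $D$ lying on a very generic $J(C)$, $g\ge4$, has $g(D)=g$ or $g(D)\ge2g-2$. So between the genera reached by coverings and the excluded ones, a single value is left: $2g-2$. A curve of that genus would not cover $C$.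

**Conjecture** (from Valeria Ornella Marcucci, "On the genus of curves in a Jacobian variety", arXiv:1102.4314 (2011)). *There are no curves of geometric genus $2g-2$ lying on a very generic Jacobian of dimension $g\ge4$.*

Is it true? We shall prove that it is.

**Theorem A.** *Let $g\ge4$. For a very generic Jacobian $J(C)$ of dimension $g$ there is no non-constant morphism from a smooth curve of genus $2g-2$ to $J(C)$. In particular $J(C)$ contains no curve of geometric genus $2g-2$.*

**Theorem B.** *Let $g\ge4$ and let $J(C)$ be very generic. A non-constant morphism from a smooth curve $D$ of genus $p$ to $J(C)$ exists (for some $D$) if and only if $p=g$ or $p\ge2g-1$. If $p\le2g-2$, then $D\cong C$ and the morphism is $n\cdot(\text{Abel–Jacobi})+\mathrm{const}$ with $n\in\mathbb Z\setminus0$.*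

**Proposition C.** *A very generic Jacobian of dimension $3$ contains curves of geometric genus $4=2g-2$. So the hypothesis $g\ge4$ is necessary.*

For $g=2$ there is nothing to ask: $2g-2=g$ and $C$ itself lies on $J(C)$. For $g=3$ the answer goes the other way, by Proposition C. So $g\geq 4$ must really enter the proof.

## 3. A parameter count that comes out even

The first thing to try is a count. Where could a curve $D$ of genus $2g-2$ with a map to a $g$-dimensional Jacobian come from, and are there enough of them? Look at double covers $D\to X$ with $g(X)=g-2$. Riemann–Hurwitz gives $4g-6=2(2g-6)+b$, so $b=6$ branch points. For $g\ge4$ these covers depend on $3(g-2)-3+6=3g-3$ parameters, which is $\dim\mathcal M_g$. The Prym variety has dimension $(2g-2)-(g-2)=g$. So for every $g\geq 4$ there is a family of $g$-dimensional Pryms with exactly as many parameters as there are Jacobians, and counting cannot tell whether these Pryms are isogenous to Jacobians.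

For $g=3$ we have $X=E$ elliptic, with $1+6-1=6=\dim\mathcal A_3$ parameters (the $-1$ is for translations), and there the Pryms do fill $\mathcal A_3$ up to isogeny (Section 10 and Section 13). So more than a count is needed. The next resource is the tangent space.

## 4. The infinitesimal conditions

**Step 1. From a failure of Theorem A to a family.** We want a family over a base étale over moduli, so that derivatives make sense. Let $\widetilde{\mathcal M}_g$, $\widetilde{\mathcal M}_{2g-2}$ be smooth irreducible varieties carrying families of curves, finite étale over the moduli stacks (level structures). Morphisms $D\to J(C)$ are parametrized by a Hom-scheme over $\widetilde{\mathcal M}_g\times\widetilde{\mathcal M}_{2g-2}$, a countable union of quasi-projective schemes, and non-constancy is an open condition. If no irreducible component of the non-constant part dominates $\widetilde{\mathcal M}_g$, the closures in the Jacobian locus of the images of these components form a countable union $Z$ as required, and Theorem A holds.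

So assume that Theorem A fails. Then some component dominates. Take a subvariety of it generically finite over $\widetilde{\mathcal M}_g$ and shrink. We get a smooth irreducible $U$ of dimension $3g-3$, étale over $\widetilde{\mathcal M}_g$, with families of smooth curves $C_u$ (genus $g$), $D_u$ (genus $2g-2$), and non-constant maps $D_u\to J(C_u)$ depending algebraically on $u$. We may shrink $U$ and replace it by generically étale covers. For very general $u$ we have $\operatorname{End}J(C_u)=\mathbb Z$, hence $J(C_u)$ is simple. The spaces $\mathbb W,\mathbb W^\perp$ of Definition 3 form sub-variations of Hodge structure over $U$. Fix such a $u$, general in all other respects, and write $C,D$. Now $\dim W=g$ and $\dim W'=g-2$.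

For $X\subset\mathbb P^{g-1}=\mathbb P(W^*)$ let $I_2(X)\subset\operatorname{Sym}^2W$ be the space of quadrics through $X$. The isomorphism $W\cong H^0(K_C)$ places the canonical curve $C$ in this same $\mathbb P^{g-1}$. Let $\varphi_W:D\to\mathbb P(W^*)$ be the map given by $W$.

**Proposition 1.**
1. The composite $\operatorname{Sym}^2W\to H^0(2K_D)\xrightarrow{\kappa^*}T_u^*U$ is surjective with kernel $I_2(C)$, of dimension $\binom{g-2}2$.
2. $\kappa$ is injective, $\dim T=3g-3$, and $\dim\operatorname{Ann}(T)=(6g-9)-(3g-3)=3g-6$.
3. $W\cdot W'\subset\operatorname{Ann}(T)$, and $I_2(\varphi_W(D))\subset I_2(C)$.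

*Proof.* The purpose is to transport the derivative of periods of $D$ to that of $C$. The cup product of $D$ restricted to $\mathbb W\cong H^1(C,\mathbb Q)$ is a polarization. Compared with $\langle\,,\rangle_C$ it gives an element of $\operatorname{End}J(C)\otimes\mathbb Q=\mathbb Q$, so it is $r\langle\,,\rangle_C$ with $r\in\mathbb Q$, and $r\ne0$ by non-degeneracy. The inclusion $H^1(C)\cong\mathbb W\subset H^1(D)$ is flat for Gauss–Manin. So for $w_i\in W$ corresponding to $\omega_i\in H^0(K_C)$, formula (1) gives
$$\kappa^*(w_1w_2)(\xi)=\langle\kappa(\xi)\cup w_1,w_2\rangle_D=r\,\langle\kappa_C(\xi)\cup\omega_1,\omega_2\rangle_C .$$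
As $U$ is étale over moduli, $\kappa_C$ is an isomorphism and $T_u^*U=H^0(2K_C)$. The composite in (1) is therefore $r$ times multiplication $\operatorname{Sym}^2H^0(K_C)\to H^0(2K_C)$. By Max Noether's theorem it is surjective with kernel $I_2(C)$, of dimension $\frac{g(g+1)}2-(3g-3)=\binom{g-2}2$. This is (1). Hence $\kappa^*$ is surjective and $\kappa$ is injective; $h^0(2K_D)=3(2g-2)-3=6g-9$ gives (2). For (3), $\mathbb W$ is flat, so $\kappa(\xi)\cup w\in\mathbb W^{0,1}$ for $w\in W$. This is orthogonal to $W'$, so $\kappa^*(ww')=0$. Finally $I_2(\varphi_W(D))=\ker(\operatorname{Sym}^2W\to H^0(2K_D))$ lies in the kernel of the composite. $\square$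

Shrink $U$ so that $\kappa$ is injective everywhere. A family of smooth curves with isomorphic fibres is locally trivial and has zero Kodaira–Spencer map. Therefore
$$D_u\ \text{is non-constant along every non-constant arc of } U.\tag{5}$$

**What the obvious estimate gives.** By Proposition 1(3), $\dim W\cdot W'\le3g-6$. By Hopf's lemma $\dim W\cdot W'\ge g+(g-2)-1=2g-3$. These are compatible as soon as $g\ge3$, so the naive product estimate stops here. A general hyperplane section of $D$ gives a better lower bound, and it turns out to be exactly $3g-6$ (Section 6). There is still no contradiction, but now there is equality, and equality has a geometric meaning: it forces $D$ onto a surface with too many quadrics. This works for $g\ge5$, where we can use the following consequence of Enriques–Babbage for general $C$: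
$$g\ge5:\quad\text{the base locus of } I_2(C)\ \text{is exactly } C. \tag{6}$$
For $g=4$, $I_2(C)$ is spanned by one quadric, whose zero set is a surface, so (6) fails and a different argument is needed (Sections 8 to 12).

**Notation for $g\ge5$.** Write $W=s_F\cdot V$, where $F$ is the base divisor of $W$ and $s_F$ the section of $\mathcal O(F)$ cutting it out; $M=K_D-F$; $V\subset H^0(M)$ is base point free of dimension $g$; $d=\deg M\le4g-6$. Let $D'=\varphi_V(D)=\varphi_W(D)\subset\mathbb P^{g-1}$, a non-degenerate curve.

## 5. $g\ge5$: the map $\varphi_W$ is birational onto its image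

Uniform position arguments need $\varphi_W$ to be birational. So suppose that $\varphi_V$ factors as $D\xrightarrow{\pi}X\to D'$ with $X$ the normalization of $D'$ and $\deg\pi=e\ge2$. Let $h=g(X)$ and $d'=\deg D'$.

**Step 1. Numerical restrictions.** This step bounds $e$ and $h$. Non-degeneracy gives $d'\ge g-1$, and $ed'=d\le4g-6<4(g-1)$. So $e\le3$ and $d'\le2g-3$. Let $L$ be the line bundle of degree $d'$ on $X$ with $V\subset H^0(X,L)$. If $L$ were special, Clifford would give $g-1\le d'/2<g-1$. So $L$ is non-special and $g\le h^0(L)=d'+1-h$, whence $h\le d'+1-g\le g-2$. Also $2L$ is non-special, so $h^0(2L)=2d'+1-h$.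

**Step 2. $e=3$ is impossible.** Here we use the size of $V\cdot V$. By Proposition 1(1), $\dim V\cdot V=\dim W\cdot W\ge3g-3$. But $V\cdot V\subset H^0(X,2L)$ and $d'\le\frac{4g-6}3$, so
$$3g-3\le 2d'+1\le\tfrac{8g-9}3<3g-3,$$
a contradiction.

**Step 3. $e=2$: signs of the forms.** We now use the involution $\sigma$ of $D/X$. After shrinking $U$ (and an étale base change) the degree is $2$ for all $u$ and $\sigma$ exists in the family. So $T\subset H^1(T_D)^+$, whose dual is $H^0(2K_D)^+=H^0(X,2K_X+\mathrm{Br})$, where $\mathrm{Br}$ is the branch divisor, $\deg\mathrm{Br}=4g-6-2(2h-2)=4g-2-4h$. The bundle $2K_X+\mathrm{Br}$ has degree $4g-6>2h-2$, so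
$$\dim H^0(2K_D)^+=4g-5-h .$$
As $J(C)$ is simple of dimension $g>h$, the map $J(X)\xrightarrow{\pi^*}J(D)\to J(C)$ is zero. On forms this says that the trace to $X$ of every $w\in W$ vanishes, i.e. $w+\sigma^*w=0$. So $\sigma=-1$ on $W$, and $\sigma$ preserves $W'$, the orthogonal complement of $W$. Write $W'=W'^+\oplus W'^-$. Since all invariant forms lie in $W'$, $W'^+=\pi^*H^0(K_X)$ and $\dim W'^-=g-2-h$.

**Step 4. $e=2$: contradiction.** First we show $W'^-=0$. The space $W\cdot W'^-\subset H^0(2K_D)^+$ annihilates $T$, so
$$\dim W\cdot W'^-\le(4g-5-h)-(3g-3)=g-2-h .$$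
If $W'^-\ne0$, then $\dim W\cdot W'^-\ge\dim W=g$, a contradiction. So $W'^-=0$ and $h=g-2$. Then $H^1(T_D)^+$ has dimension $4g-5-(g-2)=3g-3$, so $T=H^1(T_D)^+$ and $H^0(2K_D)^+\to T^*$ is an isomorphism. As $\operatorname{Sym}^2W$ maps into $H^0(2K_D)^+$, the kernel in Proposition 1(1) is already the kernel of $\operatorname{Sym}^2W\to H^0(2K_D)$. So $I_2(C)=I_2(D')$. By (6), $D'\subset C$, hence $D'=C$. But the normalization $X$ of $D'$ has genus $g-2$. This contradiction shows that $\varphi_W$ is birational onto $D'$.

## 6. $g\ge5$: hyperplane sections in the equality case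

Put $n=g-2\ge3$. Dividing by $s_F$, we have $W\cdot W'\cong V\cdot W'\subset H^0(M+K_D)$, so $\dim V\cdot W'\le3g-6=3n$.

**Step 1. $d\ge2g-1=2n+3$.** We need hyperplane sections with many points. Suppose $d\le2g-2$. If $M$ is non-special, $g\le h^0(M)=d+1-(2g-2)$ gives $d\ge3g-3$, absurd. So $M$ is special, and Clifford, $g-1\le d/2\le g-1$, gives $d=2g-2$ with equality. Degrees exclude $M=0$ and $M=K_D$. So $D$ is hyperelliptic and $M$ is a multiple of the $g^1_2$, and $\varphi_V$ is not birational. Contradiction.

**Step 2. Uniform position.** We want the points of a hyperplane section to be indistinguishable. For general $s\in V$, $\Gamma=\operatorname{div}(s)$ consists of $d$ distinct points, which correspond to a general hyperplane section of $D'$. As $s$ varies, the monodromy of $\Gamma$ is the full symmetric group (ACGH, Ch. III §1). Hence the space $I_j$ of pairs ($s$, ordered $j$-tuple of distinct points of $\Gamma$), $s$ in a suitable open subset of $V$, is irreducible and finite over that open set. The locus in $I_j$ where the rank of $V$ modulo $s$ (resp. of $W'$) on the $j$-tuple is not maximal is a proper closed subset. It has smaller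 dimension than $I_j$, so it does not dominate $V$. So for general $s$ this rank is the same number $r_j$ for all $j$-subsets of $\Gamma$. If $r_{j+1}=r_j$, every point depends on every $j$-subset, and $r_j$ is the total rank. As $r_0=0$, we get $r_j=\min(j,\dim)$, where $\dim$ is the dimension of the restriction to $\Gamma$.

**Step 3. The sharpened estimate.** Fix a general $s$ and trivialize line bundles at the points of $\Gamma$. Let $P=V|_\Gamma\subset\mathbb C^\Gamma$. An element of $V$ vanishing on $\operatorname{div}(s)$ is a multiple of $s$, so $P\cong V/\mathbb Cs$ and $\dim P=g-1=n+1$. Let $Q=W'|_\Gamma$. An element of $W'$ vanishing on $\Gamma$ is $st$ with $t\in H^0(K_D-M)=H^0(\mathcal O(F))$. Put $K_s=\{t\in H^0(\mathcal O(F)):st\in W'\}$ and $k=\dim K_s$. Then $\dim Q=b:=g-2-k$. A fixed $w'\ne0$ in $W'$ does not vanish on $\Gamma$ for $s$ general ($V$ is base point free), so $b\ge1$.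

*For any $N=(g-1)+b-1$ points of $\Gamma$, evaluation $P\cdot Q\to\mathbb C^N$ is surjective.* Note $N\le2g-4<d$. Given one of the points, there are $(g-2)+(b-1)$ others. By Step 2 choose an element of $P$ vanishing on $g-2$ of them and an element of $Q$ vanishing on the remaining $b-1$, neither vanishing at the given point. The product is non-zero only at that point. So $\dim PQ\ge g+b-2=2g-4-k$.

The kernel of $V\cdot W'\to\mathbb C^\Gamma$ contains $sW'$ and $s(V\cdot K_s)$ (for $t\in K_s$ we have $s\cdot vt=v\cdot(st)\in V\cdot W'$). If $k\ge1$, Hopf's lemma gives $\dim V\cdot K_s\ge g+k-1$, so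
$$\dim VW'\ge(g+k-1)+(2g-4-k)=3g-5,$$
a contradiction. So $k=0$, $W'\cong Q$, $\dim Q=n$, and $\dim VW'\ge\dim sW'+\dim PQ\ge(g-2)+(2g-4)=3g-6$. The upper bound forces equality everywhere:
$$\dim VW'=3n,\qquad \dim PQ=2n,\tag{7}$$
and evaluation of $PQ$ at any $2n$ points of $\Gamma$ is an isomorphism.

As announced, there is no contradiction yet. Polynomials show what equality looks like: if $P,Q$ are the polynomials in one variable of degree at most $n$ and $n-1$, then $PQ$ consists of those of degree at most $2n-1$ and has dimension $2n$. The next lemma says that this is the only possibility.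

**Lemma 2.** *There are an injective $\tau:\Gamma\to\mathbb C$ and nowhere zero functions $x,y$ on $\Gamma$ with $P=x\cdot\mathrm{Pol}_{\le n}(\tau)$ and $Q=y\cdot\mathrm{Pol}_{\le n-1}(\tau)$.*

*Proof.* By uniform position a non-zero element of $P$ (resp. $Q$) vanishes at at most $n$ (resp. $n-1$) points of $\Gamma$. For $A\subset\Gamma$ with $|A|=n-1$ let $P_A\subset P$ be the subspace vanishing on $A$; for $|B|=n-2$ let $Q_B\subset Q$ be the subspace vanishing on $B$. Both have dimension $2$. They define maps $t_A:\Gamma\setminus A\to\mathbb P^1$ and $t_B:\Gamma\setminus B\to\mathbb P^1$. These are well defined and injective, because an element of $P_A$ vanishing at one more point vanishes nowhere else, and likewise for $Q_B$.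

**(a) If $A\cap B=\emptyset$, then $t_A$ and $t_B$ agree up to $PGL_2$ on $\Gamma\setminus(A\cup B)$.** This links the two pencils. Evaluation at $2n$ points is an isomorphism on $PQ$, so the elements of $PQ$ vanishing on $A\cup B$ form a space of dimension $2n-(2n-3)=3$. The map $P_A\otimes Q_B\to PQ$ lands there from dimension $4$, so it has a non-zero kernel element. This element is not of the form $v\otimes q$, since $v$ and $q$ together vanish at at most $2n-1<d$ points. So it has the form $v_0\otimes q_1-v_1\otimes q_0$ with $(v_i),(q_i)$ bases, and $v_0q_1=v_1q_0$ on $\Gamma$. Off $A\cup B$ this says $[v_0:v_1]=[q_0:q_1]$.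

**(b) The points of $\Gamma$ in $\mathbb P(P^*)=\mathbb P^n$ lie on a rational normal curve.** Fix $B$ and $q_0,\dots,q_n\in\Gamma\setminus B$. Let $x_i\in P$ with $x_i(q_j)=\delta_{ij}$, let $t=t_B$ with coordinate chosen finite on $\Gamma\setminus B$, and $t_i=t(q_i)$. For $A_{ij}=\{q_k\}_{k\ne i,j}$ we have $P_{A_{ij}}=\langle x_i,x_j\rangle$. By (a), $x_i/x_j$ is a Möbius function of $t$ on $\Gamma\setminus(A_{ij}\cup B)$, with value $0$ at $q_j$ and $\infty$ at $q_i$. So
$$\frac{x_i}{x_j}=c_{ij}\,\frac{t-t_j}{t-t_i},\qquad c_{ij}\ne0,$$
on the set $\Gamma\setminus(B\cup\{q_k\}_k)$, which is non-empty as $d\ge2n+3>(n-2)+(n+1)$. Put $c_i=c_{i0}$ and $c_0=1$. Then $x_i$ is proportional to $c_i/(t-t_i)$. So these points lie on the rational normal curve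
$$R_B:\ t\mapsto\Big[c_i\prod_{k\ne i}(t-t_k)\Big]_i ,$$
and so do the $q_i$, which are the coordinate points and occur at $t=t_i$. Hence $\Gamma\setminus B\subset R_B$. If $B,B'$ differ in one element, $|\Gamma\setminus(B\cup B')|\ge(2n+3)-(n-1)=n+4$. The points of $\Gamma$ are in linearly general position, and a unique rational normal curve passes through $n+3$ such points, so $R_B=R_{B'}$. Any two $B$'s are joined by such exchanges, so all $R_B$ equal one curve $R$, and $R\supset\Gamma$. Let $\tau$ be the parameter of $R$, chosen finite on $\Gamma$. It is injective since the points are distinct. In a suitable basis of $P$ the evaluation functional at a point $p$ is $x(p)\,(1,\tau(p),\dots,\tau(p)^n)$ with $x(p)\ne0$. So $P=x\,\mathrm{Pol}_{\le n}(\tau)$.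

**(c) The same parameter works for $Q$.** Now $P_A=x\prod_{a\in A}(\tau-\tau(a))\langle1,\tau\rangle$, so $t_A=\tau$ up to $PGL_2$. Fix $B$. By (a), for each $A$ disjoint from $B$, $t_B$ is a Möbius function of $\tau$ on $\Gamma\setminus(A\cup B)$. For $A,A'$ differing in one element the two sets share at least $(2n+3)-(n-2)-n=5$ points, so the Möbius functions agree, and by exchanges the Möbius function is independent of $A$. Every point of $\Gamma\setminus B$ avoids some $A$. So $t_B$ is Möbius in $\tau$ on $\Gamma\setminus B$, and for a suitable basis $Q_B=u_B\langle1,\tau\rangle$ on $\Gamma$, with $u_B$ vanishing exactly on $B$.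

Fix $q_1,\dots,q_n\in\Gamma$, $\tau_i=\tau(q_i)$, and $y_i\in Q$ with $y_i(q_j)=\delta_{ij}$. With $B=\{q_k\}_{k\ne i,j}$, both $y_i$ and $y_j$ lie in $Q_B$. They are non-zero multiples of $u_B(\tau-\tau_j)$ and $u_B(\tau-\tau_i)$ respectively. So the functions $(\tau-\tau_i)y_i$ are all proportional: $(\tau-\tau_i)y_i=c_iz$ with $c_i\ne0$ (new constants), and $z$ vanishes exactly at $q_1,\dots,q_n$. Put $y=z/\prod_k(\tau-\tau_k)$ off the $q_k$ and $y(q_i)=1/\big(c_i\prod_{k\ne i}(\tau_i-\tau_k)\big)$. Then $y$ is nowhere zero and
$$y_i=c_i\,y\prod_{k\ne i}(\tau-\tau_k)\quad\text{on }\Gamma:$$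
off the $q_k$ this is the definition of $z$, at $q_i$ both sides are $1$, at the other $q_j$ both are $0$. The products $\prod_{k\ne i}(\tau-\tau_k)$ form a basis of $\mathrm{Pol}_{\le n-1}(\tau)$. $\square$

## 7. $g\ge5$: a surface lying on too many quadrics

The rational normal curves $R\supset\Gamma$ of Lemma 2 should be the hyperplane sections of one surface containing $D'$. We construct it from the relations between $V$ and $W'$.

**Step 1. Relations restrict isomorphically.** Let $\mathcal N=\ker(V\otimes W'\to VW')$ and $\mathcal N_\Gamma=\ker(P\otimes Q\to PQ)$. By (7), $\dim\mathcal N=(n+2)n-3n=n(n-1)=(n+1)n-2n=\dim\mathcal N_\Gamma$. As $W'\cong Q$, the kernel of $V\otimes W'\to P\otimes Q$ is $s\otimes W'$. An element $s\otimes w'$ of $\mathcal N$ has $sw'=0$, so it is zero. So $\mathcal N\to\mathcal N_\Gamma$ is injective, hence an isomorphism.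

**Step 2. The surface.** Let $\mathcal Z\subset\mathbb P(V^*)\times\mathbb P(W'^*)$ be the zero locus of the bilinear forms in $\mathcal N$ and $S=\mathrm{pr}_1(\mathcal Z)$, which is closed. Evaluation at a point of $D$ that is not a base point of $W'$ gives a point of $\mathcal Z$. So $D'\subset S$.

**Step 3. General hyperplane sections of $S$.** This step shows that $S$ has dimension $2$. For general $s$ let $H=\{s=0\}=\mathbb P(P^*)$. By Step 1, $\mathcal Z\cap(H\times\mathbb P(W'^*))$ is the zero locus of $\mathcal N_\Gamma$. By Lemma 2, multiplication $P\otimes Q\to PQ$ is $\mathrm{Pol}_{\le n}\otimes\mathrm{Pol}_{\le n-1}\to\mathrm{Pol}_{\le2n-1}$ followed by restriction to $\Gamma$, which is injective because $d\ge2n$ and $\tau$ is injective. So $\mathcal N_\Gamma=\ker(\mathrm{Pol}_{\le n}\otimes\mathrm{Pol}_{\le n-1}\to\mathrm{Pol}_{\le2n-1})$. With $X_i\leftrightarrow x\tau^i$ and $Y_j\leftrightarrow y\tau^j$ it contains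
$$X_iY_{j+1}-X_{i+1}Y_j\qquad(0\le i<n,\ 0\le j<n-1).$$
At a zero $(X,Y)$ some pair $(Y_j,Y_{j+1})=(\mu,\nu)$ is non-zero, and $X_i\nu=X_{i+1}\mu$ for all $i$. So $X=[\mu^{n-i}\nu^i]_i$ (if $\mu\neq0$ the $X_i$ form a geometric progression; if $\mu=0$ only $X_n$ is non-zero). Conversely each $\lambda\in\mathbb P^1$ gives a zero $([\lambda^i],[\lambda^j])$ of $\mathcal N_\Gamma$: in a kernel element the coefficients with $i+j$ fixed add up to zero. So $S\cap H$ is, as a set, a rational normal curve $R_H$ of degree $n$ in $H\cong\mathbb P^n$. Hence $\dim S=2$.

**Step 4. One component suffices.** We want an irreducible surface whose hyperplane section is $R_H$ as a scheme. Let $S_0$ be a two-dimensional irreducible component of $S$ with reduced structure. For general $H$, $S_0\cap H$ is a curve contained in the irreducible curve $R_H$, so it equals $R_H$ as a set. As a scheme it is reduced. It is generically reduced by Bertini, since the singular locus of $S_0$ has dimension at most $1$ and meets $H$ in finitely many points. It has no embedded points: the local rings of $S_0$ at its codimension one points are reduced of dimension one, hence Cohen–Macaulay,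 so $S_0$ is Cohen–Macaulay outside finitely many points, which $H$ avoids. So $S_0\cap H=R_H$ as schemes. Moreover $D'\cap H\subset S\cap H=R_H\subset S_0$ for general $H$, hence $D'\subset S_0$.

**Step 5. Counting quadrics.** From
$$0\to\mathcal O_{S_0}(j-1)\to\mathcal O_{S_0}(j)\to\mathcal O_{R_H}(j)\to0,\qquad h^0(\mathcal O_{R_H}(j))=nj+1,\quad h^0(\mathcal O_{S_0})=1,$$
we get $h^0(\mathcal O_{S_0}(2))\le1+(n+1)+(2n+1)=3n+3$. So, in $\mathbb P^{g-1}=\mathbb P^{n+1}$,
$$\dim I_2(S_0)\ge\binom{n+3}2-(3n+3)=\binom n2=\binom{g-2}2=\dim I_2(C).$$
But $I_2(S_0)\subset I_2(D')\subset I_2(C)$ by Proposition 1(3). So $I_2(C)=I_2(S_0)$ vanishes on a surface, contradicting (6). **Theorem A is proved for $g\ge5$.** $\square$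

## 8. $g=4$: reduction to double covers of genus $2$ curves

Now $g(D)=6$, $\dim U=9$, and $\dim W'=2$. With no help from quadrics we use $W'$ instead: two forms give a map to an abelian surface.

**Step 1. The abelian surface.** Let $B_u=(W'_u)^*/\Lambda_u$, with $\Lambda_u$ the image of $H_1(D_u,\mathbb Z)$. This is a lattice, because $W'$ is the $(1,0)$-part of the rational sub-Hodge structure $\mathbb W^\perp$. $B_u$ is a quotient of $J(D_u)$ with $H^1(B_u,\mathbb Q)=\mathbb W^\perp$, and it carries a polarization of fixed type. After a base change giving $\mathcal D\to U$ a section, integration defines $f_u:D_u\to B_u$ with $f_u^*H^0(\Omega_{B_u})=W'$. After shrinking $U$, the degree $m$ of $f_u$ onto its image is constant.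

**Step 2. $m=1$ is impossible.** The idea is that $9$ parameters for $D$ are too many for curves birational to their images in abelian surfaces.

Locally on $U$ the period map of $\mathbb W^\perp$ goes to a Siegel space of dimension $3$. So near a point of maximal rank its fibres are submanifolds of dimension at least $6$. Hence there is a $6$-dimensional submanifold $\mathcal F\subset U$ on which $B_t=B$ is constant, with holomorphically varying $f_t:D_t\to B$. Let $\omega_B$ be a non-zero holomorphic $2$-form on $B$. For $\xi\in T_t\mathcal F$ and $v\in T_0B$ define $\theta_t(\xi,v)\in H^0(K_{D_t})$ by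
$$\partial\longmapsto\omega_B\big(df_t(\partial),\ \dot f_\xi+v\big),$$
where $\dot f_\xi$ is the derivative of $f$ along a local lift of $\xi$ to the total space. Changing the lift alters $\dot f_\xi$ by an element of $df_t(T_{D_t})$ and does not change $\theta_t$, as $T_{D_t}$ has rank one. So $\theta_t$ is a well-defined linear map, holomorphic in $t$, from a space of dimension $6+2=8$ to $H^0(K_{D_t})$ of dimension $6$. It has a non-zero kernel for every $t$. On an open set where the kernel has constant rank, choose a nowhere zero holomorphic section $(\xi(t),v(t))$ of the kernel. View it as a vector field on (that open set)$\,\times B$ and integrate it to an arc $(t(s),b(s))$.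

The map $\Psi(s,\cdot)=f_{t(s)}+b(s)$ on the two-dimensional total space over the arc has rank at most $1$ everywhere, because $\omega_B$ vanishes on the image of $d\Psi$. Near a point where $f_t$ is an immersion, $\Psi$ has constant rank $1$. By the constant rank theorem the image of $\Psi$ there is a one-dimensional germ, and each nearby slice maps onto an open piece of it; for close values of $s$ these pieces overlap. So the irreducible curves $f_{t(s)}(D_{t(s)})+b(s)$ share open pieces and are all equal for $s$ small. As $m=1$, $D_{t(s)}$ is the normalization of a fixed curve, so it is constant, and $t(s)$ is constant by (5). Hence $b(s)$ is non-constant, and $f_t(D_t)$ has a positive-dimensional stabilizer. So it is a translate of an elliptic curve. This contradicts that its normalization has genus $6$.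

**Step 3. $m=2$ over a genus $2$ curve.** We now determine the covering. Let $\pi:D_u\to Y_u$ with $Y_u$ the normalization of $f_u(D_u)$ (a family after shrinking), $\gamma=g(Y_u)$. Then $W'\subset\pi^*H^0(K_Y)$, so $\gamma\ge2$, and $10\ge m(2\gamma-2)$ with $m\geq 2$ gives $\gamma\le3$. The projection of $\pi^*H^1(Y,\mathbb Q)$ (dimension $2\gamma\le6$) to the simple Hodge structure $\mathbb W$ (dimension $8$) is zero. So $\pi^*H^1(Y,\mathbb Q)\subset\mathbb W^\perp$, of dimension $4$. Hence $\gamma=2$ and $W'=\pi^*H^0(K_Y)$.

Riemann–Hurwitz, $10=2m+\deg(\text{ramification})$, shows that the cover has $\nu\le10-2m$ branch points ($\nu$ is constant after shrinking). There are finitely many covers of given degree with given branch locus, and $D_u$ is non-constant along arcs by (5). So the map from $U$ to the moduli of pairs ($Y$, branch locus) has finite fibres, and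
$$9\le3+\nu\le13-2m .$$
This gives $m=2$ and $\nu=6$.

**Conclusion.** $D_u$ is a double cover of the genus $2$ curve $X_u:=Y_u$ branched in $6$ points, with involution $\sigma$. We have $W'=H^0(K_D)^+$, so its orthogonal complement is $W=H^0(K_D)^-$; since $\sigma$ acts on the local system $\mathbb W$, it acts as $-1$ for all $u$. So the norm map and the given map define
$$\text{an isogeny } J(D_u)\to J(X_u)\times J(C_u)\text{ whose second component }\beta_C\text{ satisfies }\beta_C\circ\sigma=-\beta_C .\tag{8}$$

First-order data will not exclude this case. Here $H^0(2K_D)^+=H^0(X,2K_X+\Delta)$ has dimension $4+6-1=9=\dim T$. So $T=H^1(T_D)^+$ and $\operatorname{Ann}(T)=H^0(2K_D)^-$, of dimension $15-9=6=3g-6$, and it contains $W\cdot W'$, as it should. This is the even count of Section 3. We therefore go to the boundary: when $X$ acquires a node, the isogeny (8) becomes an isogeny of semiabelian varieties, and its extension class is visible.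

## 9. $g=4$: a parameter space reaching the nodal curves

The aim of this section is to show that every cover with one-nodal base is a limit of covers satisfying (8).

**Step 1. The genus $2$ curves.** Let $\mathcal H\subset\mathbb C^7$ be the open set of non-zero binary sextics $f$ that either have simple roots or have exactly one multiple root, which is double. Let $X_f:y^2=f$. These are smooth genus $2$ curves and integral curves of arithmetic genus $2$ with one node, and all such curves occur. Let us check this when the node is obtained from an elliptic curve $E$ by gluing $a\ne b$. The pencil $|a+b|$ presents $E$ as $y_1^2=f_4(x)$ with $a,b$ over a non-branch point $x=c$. The functions $A(x)+B(x)y_1$ taking equal values at $a,b$ are those with $B(c)=0$, because $y_1(a)=-y_1(b)\ne0$. So $E/(a\sim b)$ is $y^2=(x-c)^2f_4$ with $y=(x-c)y_1$.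

**Step 2. The covers.** Let $\mathcal H'$ be the smooth locus of the universal curve over $\mathcal H$; it is irreducible of dimension $8$. The pulled back family $\mathcal X'\to\mathcal H'$ has a section, so $\mathrm{Pic}^3_{\mathcal X'/\mathcal H'}$ carries a Poincaré bundle $\mathcal P$. It is smooth over $\mathcal H'$ with irreducible $2$-dimensional fibres, hence irreducible of dimension $10$. Since $6>2$, a line bundle of degree $6$ on $X_f$ has no $H^1$, and the push-forward of $\mathcal P^2$ is a vector bundle of rank $5$. Let $R$ be the open subset of its total space consisting of sections $\xi\in H^0(X,2\delta)$ vanishing at six distinct smooth points of $X$. Then $R$ is irreducible of dimension $15$, as is its open subset $R^o$ ($X$ smooth). It carries the tautological family of double covers $D_r=\operatorname{Spec}(\mathcal O\oplus\delta^{-1})\to X_r$ defined by $\xi$, with involution $\sigma$.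

**Step 3. $R^o$ is dominated.** Each double cover of Section 8 is isomorphic to $D_r\to X_r$ for some $r\in R^o$, and the set of such $r$ has dimension $6$. Indeed the $f$ with $X_f\cong X$ form a $4$-dimensional set ($PGL_2$ and scaling), the auxiliary point gives $1$, $\delta$ is determined up to finitely many choices, and $\xi$ up to scalars gives $1$. Let $I$ be the scheme, finite over $U\times R^o$, of isomorphisms $D_u\cong D_r$ commuting with the involutions. Then $I\to U$ is surjective with $6$-dimensional fibres, so $I$ has an irreducible component $U'$ (with reduced structure) of dimension at least $9+6=15$. The fibres of $I\to R^o$ are finite: otherwise there would be a curve in $U$ along which $D_u$ is constant, against (5). So $U'$ dominates $R^o$, and (8) holds over $U'$, compatibly with $\sigma$.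

**Step 4. Arcs to any point.** Let $\overline{U'}\to R$ be proper with $U'\subset\overline{U'}$ open dense. It is surjective. Take a point over $r_0$, a curve through it meeting $U'$, and normalize. So for **every** $r_0\in R$ there is a smooth pointed curve $(S,0)\to(R,r_0)$, factoring through $\overline{U'}$, with $S^o=S\setminus0$ mapping to $U'$. After a finite base change and shrinking, the curves $C_s$, $s\in S^o$, extend to a stable family over $S$.

## 10. Prym varieties of double covers of elliptic curves

The normalizations of our degenerate covers will be double covers of elliptic curves. We choose a sufficiently general one.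

Consider triples $(E,\delta_E,\Delta_E)$ with $E$ elliptic, $\deg\delta_E=3$, and $\Delta_E\in|2\delta_E|$ reduced. They form an irreducible family. Let $\pi:D_1\to E$ be the corresponding double cover (genus $4$, involution $\sigma$) and $P\subset J(D_1)$ its $3$-dimensional Prym variety, with the polarization $\Xi$ induced from $J(D_1)$, of some fixed type $\mathbf d$. Put $\psi:D_1\to P$, $\psi(y)=[y-\sigma y]$. By (2), $K_{D_1}=\pi^*\delta_E$, and under this identification $H^0(K_{D_1})^-=\pi^*H^0(E,\delta_E)$, of dimension $3$, and $\pi^*H^0(E,2\delta_E)=H^0(2K_{D_1})^+$, of dimension $6$.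

**Lemma 3.** *The Prym map from these triples to $\mathcal A_3^{\mathbf d}$ is dominant; on deformations of $(D_1,\sigma)$ the period map of $H^1(D_1)^-$ is a local isomorphism.*

*Proof.* We compute the differential. The deformation space $\mathcal K$ of $(D_1,\sigma)$ is the $\sigma$-fixed locus of the Kuranishi space of $D_1$. It is smooth with tangent space $H^1(T_{D_1})^+$, dual to $H^0(2K_{D_1})^+$, and every deformation of $(D_1,\sigma)$ comes from a triple. The differential of the period map of $H^1(D_1)^-$ on $\mathcal K$ is given by cup product $H^1(T_{D_1})^+\to\operatorname{Sym}^2(H^0(K_{D_1})^-)^*$. It is dual to multiplication $\operatorname{Sym}^2H^0(E,\delta_E)\to H^0(E,2\delta_E)\cong H^0(2K_{D_1})^+$. This map is injective, since the plane cubic $E\subset\mathbb P^2$ lies on no conic. Both sides have dimension $6$, so it is an isomorphism. So the period map is a local isomorphism on $\mathcal K$ and the image of the Prym map contains a non-empty open set. $\square$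

**Consequence.** For a very general triple, $\operatorname{End}P=\mathbb Z$, $P$ is simple, and $P$ is not isogenous to the Jacobian of a smooth hyperelliptic curve of genus $3$. The first property holds outside countably many proper analytic subsets of Siegel space, and it implies the second. For the last, if $\operatorname{End}P=\mathbb Z$, an isogeny $J(H)\to P$ pulls $\Xi$ back to a rational multiple of the principal polarization. So the period point of $P$ lies on one of countably many translates, under rational symplectic similitudes, of the closed analytic subset of dimension $5$ of the $6$-dimensional Siegel space given by the closure of the hyperelliptic locus. By Lemma 3 all these conditions pull back to proper subsets, and Baire's theorem provides a triple avoiding them. **Fix such a triple.**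

## 11. $g=4$: the limit isogeny and its extension class

**Step 1. Degenerate covers.** We build one-nodal base curves from our fixed triple. Let $y,y'\in D_1$ be non-ramification points with $a=\pi(y)\ne b=\pi(y')$. Put
$$X_0=E/(a\sim b),\qquad D_0=D_1/(y\sim y',\ \sigma y\sim\sigma y').$$
Let $\xi_E\in H^0(2\delta_E)$ cut out $\Delta_E$. A line bundle $\delta$ on $X_0$ with pull-back $\delta_E$ is a gluing $\phi:\delta_E|_a\cong\delta_E|_b$, and $\xi_E$ descends to a section of $2\delta$ iff $\phi^2(\xi_E(a))=\xi_E(b)$. This leaves two choices $\pm\phi$. The fibres of $D_1$ over $a,b$ are the square roots of $\xi_E(a),\xi_E(b)$, so these choices correspond to the two $\sigma$-equivariant ways of gluing the fibres over $a$ and $b$. One of them glues $y$ to $y'$. Thus $D_0\to X_0$ is the cover of a point $r_0\in R$. The curve $D_0$ is irreducible and stable, of arithmetic genus $4+2=6$. Choose $(S,0)$ as in Section 9, Step 4.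

**Step 2. The isogeny extends.** $\mathrm{Pic}^0$ of the families $D,X,C$ over $S$ are semiabelian schemes. The isogeny (8) over $S^o$, and an isogeny backwards such that both composites are multiplication by the same positive integer, extend over $S$: homomorphisms of semiabelian schemes over a normal noetherian base extend from dense open subsets (Faltings–Chai, *Degeneration of abelian varieties*, Prop. I.2.7). So we get an isogeny
$$\beta:\mathrm{Pic}^0(D_0)\to\mathrm{Pic}^0(X_0)\times\mathrm{Pic}^0(C_0),\qquad\beta_C\circ\sigma=-\beta_C,$$
which induces isogenies of toric and of abelian parts.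

**Step 3. The shape of $C_0$.** Toric ranks: $2=1+{}$(toric rank of $C_0$), so $C_0$ has toric rank $1$. Abelian parts: if $C_{0,i}$ are the normalized components of $C_0$, then
$$E\times P\ \sim\ J(D_1)\ \sim\ E\times\prod_iJ(C_{0,i}).$$
By Poincaré reducibility $\prod J(C_{0,i})\sim P$, which is simple. Hence exactly one component $C_3$ of $C_0$ has positive geometric genus, namely $3$, the others are rational, and the dual graph has $b_1=1$. Let $\mathrm{val}(v)$ be the valence of the vertex $v$, loops counting twice. Then $\sum_v(\mathrm{val}(v)-2)=2(b_1-1)=0$. By stability $\mathrm{val}\ge3$ at rational vertices, and $\mathrm{val}\ge1$ at $C_3$. If $C_3$ has valence $2$, there are no rational vertices and $C_0=C_3/(p\sim q)$. If it has valence $1$, there is exactly one rational vertex, of valence $3$, and $C_0$ is $C_3$ with a nodal rational curve attached at one point. Higher valence is impossible. Since $J(C_3)\sim P$, the curve $C_3$ is non-hyperelliptic by Section 10.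

**Step 4. The extension class in terms of points.** Now we compare the classes $c$ on both sides of $\beta_C$. Let $\chi_1,\chi_2$ be the characters for $D_0$ belonging to the oriented nodes $y\to y'$ and $\sigma y\to\sigma y'$. The action $L\mapsto\sigma^*L$ has $(\sigma^*L)_x=L_{\sigma x}$. So it exchanges $\chi_1,\chi_2$, and $\sigma^\vee\circ a_{D_1}=a_{D_1}\circ\sigma$. Let $\varepsilon$ generate $X(T_{C_0})$. By $\beta_C\sigma=-\beta_C$ its pull-back to $X(T_{D_0})=\mathbb Z\chi_1\oplus\mathbb Z\chi_2$ is anti-invariant, so it is $l(\chi_1-\chi_2)$, with $l\ne0$ because $\beta$ induces an isogeny of tori.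

Let $\beta_{C,A}:J(D_1)\to J(C_3)$ be the abelian part of $\beta_C$; it is surjective. Define $\eta:J(C_3)\to J(D_1)$ by
$$a_{D_1}\circ\eta=(\beta_{C,A})^\vee\circ a_{C_3}.$$
As the dual of a surjection, $\eta$ has finite kernel. Moreover $a_{D_1}\sigma\eta=\sigma^\vee(\beta_{C,A})^\vee a_{C_3}=(\beta_{C,A}\,\sigma)^\vee a_{C_3}=-a_{D_1}\eta$, so $\sigma\eta=-\eta$. Hence the image of $\eta$ lies in $P$, and by dimensions $\eta:J(C_3)\to P$ is an isogeny.

By (4), $c_{D_0}(l(\chi_1-\chi_2))=\pm l\,a_{D_1}\big([y'-y]-[\sigma y'-\sigma y]\big)=\pm l\,a_{D_1}(\psi(y')-\psi(y))$. On the other side $c_{C_0}(\varepsilon)=\pm a_{C_3}([q-p])$ if $C_0=C_3/(p\sim q)$. If $C_0$ is $C_3$ with a nodal rational curve attached, then $\mathrm{Pic}^0(C_0)=J(C_3)\times\mathbb G_m$ and $c=0$. So functoriality (3) shows that $\pm l(\psi(y')-\psi(y))$ is $\eta$ of $\pm[q-p]$ or of $0$. With $\Upsilon:=C_3-C_3\subset J(C_3)$, a closed symmetric surface containing $0$, this says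
$$l\,(\psi(y)-\psi(y'))\in\eta(\Upsilon).\tag{9}$$

**Step 5. One triple for all pairs.** A priori $(C_3,\eta,l)$ depends on $(y,y')$; we remove this dependence. For our fixed $D_1\to E$ there are only countably many triples $(C_3,\eta,l)$: there are countably many abelian varieties isogenous to $P$, countably many polarizations on each, Torelli's theorem recovers $C_3$ from its polarized Jacobian, and there are countably many homomorphisms $\eta$ and integers $l$. For each triple, (9) is a closed algebraic condition on $(y,y')\in D_1\times D_1$. The pairs considered in Step 1 form a non-empty open subset of the irreducible surface $D_1\times D_1$. So by Baire one triple satisfies (9) for **all** $(y,y')\in D_1\times D_1$. Fix it.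

## 12. $g=4$: a plane cubic against a plane quartic

Let $y'$ tend to $y$ in (9). On the left the directions at $0$ trace a cubic; on the right they are confined to a quartic and finitely many lines.

**Step 1. Directions on the left.** For anti-invariant $\omega$ we have $\psi^*\omega=\omega-\sigma^*\omega=2\omega$. The space $H^0(K_{D_1})^-=\pi^*H^0(E,\delta_E)\subset H^0(\pi^*\delta_E)=H^0(K_{D_1})$ is base point free, so $\psi$ is an immersion. The map $y\mapsto[\psi'(y)]\in\mathbb P(T_0P)=\mathbb P^2$ is given by these forms: it is $D_1\to E\hookrightarrow\mathbb P^2$, with image the **smooth plane cubic** $E$.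

**Step 2. Lifting to $J(C_3)$.** Fix $y$ and a local parametrization $y(s)$, $y(0)=y$. Put $\alpha(s)=l(\psi(y(s))-\psi(y))$. So $\alpha(0)=0$, and $\alpha'(0)\ne0$ has direction $[\psi'(y)]$. Lift $\alpha$ through the étale map $\eta$ to $\tilde\alpha$ with $\tilde\alpha(0)=0$. By (9) the germ $\tilde\alpha$ lies in the finite union $\bigcup_{k\in\ker\eta}(\Upsilon+k)$ of closed analytic sets, hence in one $\Upsilon+k$. So $\tilde\alpha-k$ is a germ in $\Upsilon$ starting at $z=-k\in\Upsilon\cap\ker\eta$.

**Step 3. The case $z\ne0$.** Here the direction lies on a line depending only on $z$. Write $z=p_0-q_0$, $p_0\ne q_0$. If also $z=p_1-q_1$, then $p_0+q_1\sim p_1+q_0$. As $C_3$ is non-hyperelliptic, this is an equality of divisors, and $p_0\ne q_0$ gives $p_1=p_0$, $q_1=q_0$. So $(p_0,q_0)$ is the whole fibre over $z$ of the difference map $C_3\times C_3\to\Upsilon$. The canonical images of $p_0\ne q_0$ are distinct points of $\mathbb P(T_0J(C_3))=\mathbb P^2$, so the difference map is an immersion at $(p_0,q_0)$. Since it is proper with this single point over $z$, $\Upsilon$ is smooth at $z$. The direction of $\tilde\alpha'(0)$ lies on the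 line $\ell_z$ spanned by the two canonical points, which depends only on $z$.

**Step 4. The case $z=0$.** Here the direction is a point of the canonical curve. The set of $(s,p,q)$ with $p-q=\tilde\alpha(s)$ is analytic, proper and surjective over a disc in $s$. Choose a curve in it finite over the disc. Its normalization at a point over $0$ is a disc with coordinate $\rho$ and $s=\rho^e$ for some $e\ge1$. So after the substitution $s=\rho^e$ the germ lifts to $(p(\rho),q(\rho))\in C_3\times C_3$ with $p(0)-q(0)=0$, that is, $p(0)=q(0)=c$. With a local coordinate $w$ at $c$ and a basis $\omega_i$ of $H^0(K_{C_3})$, the germ equals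
$$\int_q^p(\omega_i)_i=(w(p)-w(q))\cdot\big((\omega_i/dw)(c)+o(1)\big)_i .$$
It is non-constant, so $w(p)-w(q)$ is not identically zero. As $\tilde\alpha(s)=s\,\tilde\alpha'(0)+O(s^2)$ with $\tilde\alpha'(0)\ne0$, the limit of the directions $[\tilde\alpha(s)]$ is $[\tilde\alpha'(0)]$. So the direction of $\tilde\alpha'(0)$ is the canonical point $c\in C_3\subset\mathbb P^2$.

**Step 5. Contradiction.** The set $\Upsilon\cap\ker\eta$ is finite. Letting $y$ run over $D_1$, we see that, under the linear identification $d\eta$, the smooth cubic $E$ is contained in the union of the smooth plane quartic $C_3$ and finitely many lines. Being irreducible, it would equal the quartic or a line, which is impossible by degree. **This proves Theorem A for $g=4$, hence for all $g\ge4$, and the conjecture is true.** $\blacksquare$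

## 13. All genera for $g\ge4$, and genus $4$ on Jacobian threefolds

*Proof of Theorem B.* Let $J(C)$ be very generic and $D\to J(C)$ non-constant with $D$ smooth of genus $p\le2g-2$. The image has geometric genus $\gamma\le p\le2g-2$. By the results quoted in Section 2, $\gamma=g$ or $\gamma\ge2g-2$, and $\gamma=2g-2$ is excluded by Theorem A. So $\gamma=g$. As $C$ itself lies on $J(C)$, Pirola's theorem shows that the normalization of the image is $C$. Let $m$ be the degree of $D\to C$. Then $m(2g-2)\le2p-2\le4g-6<2(2g-2)$ forces $m=1$. So $D\cong C$ and $p=g$. By the universal property of the Jacobian, the map $C\to J(C)$ is, up to a constant, an Abel–Jacobi map followed by an endomorphism of $J(C)$. Since $\operatorname{End}J(C)=\mathbb Z$, the map is $n$ times Abel–Jacobi plus a constant, and $n\ne0$.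

Conversely, the Abel–Jacobi map realizes $p=g$. A connected double cover of $C$ branched in $2k\ge0$ points has genus $p$ with $2p-2=2(2g-2)+2k$, i.e. $p=2g-1+k$. Composing with Abel–Jacobi realizes all $p\ge2g-1$. $\square$

*Proof of Proposition C.* By Lemma 3 the Pryms $(P,\Xi)$ of Section 10 fill a dense constructible subset of $\mathcal A_3^{\mathbf d}$. Let $K(\Xi)$ be the finite kernel of the polarization $P\to P^\vee$. Dividing $P$ by a maximal isotropic subgroup of $K(\Xi)$ gives a principally polarized threefold. This correspondence between $\mathcal A_3^{\mathbf d}$ and $\mathcal A_3$ is finite-to-one in both directions: there are finitely many such subgroups, and conversely $P$ is an étale cover of fixed degree of the quotient. So the resulting threefolds fill a $6$-dimensional, hence dense, constructible subset of $\mathcal A_3$. Since Jacobians are dense in $\mathcal A_3$, a very generic Jacobian $J$ of dimension $3$ is simple and receives a non-constant map $D_1\xrightarrow{\psi}P\to J$ from a smooth curve of genus $4$. The image generates $J$, so its geometric genus is $\gamma\ge3$. A map of degree $m\ge2$ onto its normalization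 would give $6\ge m(2\gamma-2)\ge8$. So $D_1$ is birational to its image, a curve of geometric genus $4$. $\square$
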